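# Narrowing zero strips with $\phi(aD)$: the role of $\sum_k (b-\alpha_k)^{-2}$

## 1. The classification theorem and the conjecture it decides

**Theorem 1.** For $\phi\in\mathcal{LP}_1$, $\phi\not\equiv0$, let $(\alpha_k)$ be the list of all zeros of $\phi$ with multiplicity, a zero at the origin included, and put
$$S_\phi(b)=\sum_k\frac1{(b-\alpha_k)^2}=-\Big(\frac{\phi'}{\phi}\Big)'(b),\qquad \sigma(\phi)=\inf_{b\in\mathbb R}S_\phi(b),$$
with $S_\phi(b)=+\infty$ at the zeros of $\phi$. Call $c\ge 0$ *admissible* for $\phi$ if $\phi(aD)f\in\mathcal{LP}(\sqrt{r^2-ca^2})$ for all $a,r>0$ and all $f\in\mathcal{LP}(r)$. Let $c^*(\phi)$ be the supremum of the admissible $c$, and let $n(t)$ be the number of zeros of $\phi$ in $(-t,t)$, with multiplicity.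

**(A)** For every such $\phi$, $c^*(\phi)\le\sigma(\phi)$. For $\phi(z)=1/\Gamma(1-z)$ one has $n(t)/t\to1$, yet for all $a,r,c>0$ there is $f\in\mathcal{LP}(r)$ with $\phi(aD)f\notin\mathcal{LP}(\sqrt{r^2-ca^2})$.

**(B)** If, for some $L>0$, $\phi$ has a zero in $[kL,(k+1)L)$ for every $k\in\mathbb Z$, then $c=\pi^2/(3L^2)$ is admissible. This constant is best possible under this hypothesis.

**(C)** For every such $\phi$,
$$\frac{\sigma(\phi)}{32}\le c^*(\phi)\le\sigma(\phi).$$
Hence some $c>0$ is admissible if and only if $\sigma(\phi)>0$.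

**(D)** (i) If $\sigma(\phi)>0$, then $\liminf_{t\to\infty}n(t)/t>0$. (ii) If the number of zeros of $\phi$ in $[x,x+1]$ is bounded in $x$, then some $c>0$ is admissible if and only if the zeros have bounded gaps, meaning that every interval of some fixed length contains a zero.

Let us unpack the words. A *real entire* function is an entire function that is real on $\mathbb R$; its zeros are symmetric under conjugation.

**Definition (the classes).** For $r\ge0$ let $S(r)=\{z:-r\le\operatorname{Im}z\le r\}$. The class $\mathcal{LP}(r)$ consists of the real entire functions of the form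
$$c\,z^me^{\alpha z-\beta z^2}\prod_k\Big(1-\frac z{\alpha_k}\Big)e^{z/\alpha_k},\tag{1}$$
where $c,\alpha$ are real, $\beta\ge0$, $m$ is a nonnegative integer, $\sum_k|\alpha_k|^{-2}<\infty$, and the nonzero zeros $\alpha_k$ lie in $S(r)$. The Laguerre–Pólya class is $\mathcal{LP}=\mathcal{LP}(0)$ (all zeros real), and $\mathcal{LP}_1$ is the part of $\mathcal{LP}$ with $\beta=0$. Since $c=0$ is allowed, the zero function lies in every class. For real $s\le0$ the symbol $\mathcal{LP}(\sqrt s)$ means $\mathcal{LP}(0)$.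

For example, $\cos z$, $e^{\alpha z}$ and every real-rooted real polynomial are in $\mathcal{LP}_1$; $e^{-z^2}$ is in $\mathcal{LP}$ but not in $\mathcal{LP}_1$; and $e^{\mu z}(z^2+r^2)\in\mathcal{LP}(r)$ for real $\mu$.

**Definition (the operator).** If $\phi(z)=\sum_k\phi_kz^k$ is entire and $a>0$, then $\phi(aD)f=\sum_k\phi_ka^kf^{(k)}$, the series being understood to converge locally uniformly. (For $\phi\in\mathcal{LP}_1$ and $f\in\mathcal{LP}(r)$ it does; see Lemma 5.)

For example, $\phi(z)=e^z$ gives $\phi(aD)f(z)=f(z+a)$ by Taylor's formula, and $\cos(aD)f(z)=\frac12(f(z+ia)+f(z-ia))$. So $\cos(aD)(z^2+r^2)=z^2+r^2-a^2$: the zeros $\pm ir$ have moved to $\pm i\sqrt{r^2-a^2}$ if $a\le r$, and to the real axis if $a\ge r$. This is the effect we study. That $c$ is admissible means that the *square* of the half-width of the zero strip drops by at least $ca^2$, or all zeros become real, whatever $f$ was.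

**Examples of $S_\phi$ and $\sigma$.** From (1), $\phi'/\phi=\frac mz+\alpha+\sum(\frac1{z-\alpha_k}+\frac1{\alpha_k})$, which gives the second formula for $S_\phi$. For $\phi=\cos$ we have $\phi'/\phi=-\tan$, so $S_\phi=1/\cos^2$ and $\sigma=1$. For $\phi(z)=z$, $S_\phi(b)=b^{-2}$ and $\sigma=0$. More generally $\sigma=0$ whenever $\phi$ has finitely many zeros, since then $S_\phi(b)\to0$ as $b\to\infty$. In all cases $\sigma<\infty$, since $S_\phi$ is finite off the zeros.

**The conjecture.** In David A. Cardon, "Complex zero strip decreasing operators", arXiv:1401.0237 (2014), one finds the following conjecture: if $0\not\equiv\phi\in\mathcal{LP}_1$ and $\liminf_{t\to\infty}n(t)/t>0$, then some constant $c_\phi>0$ is admissible for $\phi$. Part (A) says this is false. Part (C) names the quantity that decides the matter: not the density of the zeros but $\sigma(\phi)$. Part (D)(i) says that positive lower density is necessary for the conclusion; by (A) it is not sufficient.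

We abbreviate
$$\rho_c(r)=\sqrt{\max(r^2-c,0)},\qquad\text{so that}\qquad \rho_{c'}(\rho_c(r))=\rho_{c+c'}(r)\quad(c,c'\ge0).$$

## 2. Quadratics times exponentials, and $1/\Gamma(1-z)$

The smallest test function with nonreal zeros is $f(z)=z^2+r^2$. If $\phi(0)\neq0$, then $\phi(aD)f=\phi(0)(z^2+r^2)+2a\phi'(0)z+a^2\phi''(0)$, and completing the square (done below) shows that the square of the half-width drops by exactly $a^2S_\phi(0)$. This is positive as soon as $\phi$ has a zero, so this test does not threaten the conjecture. But multiplying $f$ by $e^{bz/a}$ keeps it in $\mathcal{LP}(r)$ and replaces $\phi$ by its translate $\phi(\cdot+b)$.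

**Proposition 2.** Let $0\not\equiv\phi\in\mathcal{LP}_1$, $a,r>0$, $b\in\mathbb R$, $\phi(b)\ne0$, and $f(z)=e^{bz/a}(z^2+r^2)$. With $m=\phi'/\phi$, the zeros of $\phi(aD)f$ are the solutions of
$$(z+a\,m(b))^2=-(r^2-a^2S_\phi(b)).\tag{2}$$
Consequently $c^*(\phi)\le\sigma(\phi)$.

*Proof.* For a polynomial $g$ and real $\mu$ we have $D^k(e^{\mu z}g)=e^{\mu z}(D+\mu)^kg$, hence
$$\phi(aD)(e^{\mu z}g)=e^{\mu z}\sum_k\phi_ka^k\sum_j\binom kj\mu^{k-j}g^{(j)}=e^{\mu z}\sum_j\frac{a^j\phi^{(j)}(a\mu)}{j!}g^{(j)}.$$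
There are finitely many $j$, and for each the sum over $k$ converges absolutely because $\phi$ is entire. Take $\mu=b/a$ and $g=z^2+r^2$:
$$\phi(aD)f=e^{bz/a}\big[\phi(b)(z^2+r^2)+2a\phi'(b)z+a^2\phi''(b)\big].$$
Divide the bracket by $\phi(b)$ and use $\phi''/\phi=m'+m^2$ and $m'=-S_\phi$. It becomes $(z+am(b))^2+r^2-a^2S_\phi(b)$, which is (2).

Suppose $c$ is admissible and $S_\phi(b)<c$ for some $b$ with $\phi(b)\neq0$. Take $a=1$ and $r$ with $r^2>c$. By (2) there is a zero with imaginary part $\sqrt{r^2-S_\phi(b)}>\sqrt{r^2-c}$, a contradiction. So $c\le S_\phi(b)$ for all $b$. $\square$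

*Proof of the rest of (A).* The Weierstrass product of $1/\Gamma$ gives
$$\phi(z)=\frac1{\Gamma(1-z)}=e^{-\gamma z}\prod_{k\ge1}\Big(1-\frac zk\Big)e^{z/k}\in\mathcal{LP}_1,$$
where here $\gamma$ is Euler's constant. The zeros $1,2,3,\dots$ are simple, so $n(t)/t\to1$. For $B>0$,
$$S_\phi(-B)=\sum_{k\ge1}\frac1{(k+B)^2}<\int_B^\infty\frac{dx}{x^2}=\frac1B .$$
Given $a,r,c>0$, take $B>\max(1/c,\,a^2/r^2)$ and $b=-B$. Then $a^2S_\phi(-B)<a^2/B$, which is less than both $r^2$ and $ca^2$, so $r^2-a^2S_\phi(-B)>\max(0,r^2-ca^2)$. By (2), $\phi(aD)f$ has a zero outside $S(\rho_{ca^2}(r))$. This disproves the conjecture. $\square$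

**Remark (zeros on both sides do not help).** Let $\phi(z)=\prod(1-z^2/n^2)$, where $n\ge1$ runs over the integers outside $\bigcup_{j\ge1}[2^j,2^j+j]$. Up to $t$ only $O(\log^2t)$ integers are removed, so $n(t)/t\to2$. At $b=2^j+\frac j2$ every zero has distance at least $\frac j2$ from $b$, and zeros on the same side of $b$ are distinct integers, so $S_\phi(b)\le2\sum_{i\ge0}(\frac j2+i)^{-2}\to0$ as $j\to\infty$. Thus $\sigma(\phi)=0$, and no $c>0$ is admissible. Density around the origin cannot see a long gap far away, while a test function with a factor $e^{bz/a}$ can.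

## 3. Polynomial approximation and closure of the classes

We want to work with polynomials $f$ only, where $\phi(D)f$ is a finite sum. This section justifies that. We use Hurwitz's theorem in this form: if holomorphic functions, each zero-free or $\equiv0$ on a domain, converge locally uniformly there, then the limit is zero-free or $\equiv0$. Two facts are used all the time.

*For a polynomial $f$*, one has $(\phi\psi)(D)f=\phi(D)\psi(D)f$ for entire $\phi,\psi$; and if $\phi_n\to\phi$ locally uniformly, then $\phi_n(D)f\to\phi(D)f$ locally uniformly, since only finitely many Taylor coefficients enter.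

*If $g\not\equiv0$ is a polynomial with all zeros in $S(\rho)$*, then
$$\operatorname{Im}\frac{g'(z)}{g(z)}=\operatorname{Im}\sum_{g(\omega)=0}\frac1{z-\omega}\le0\qquad(\operatorname{Im}z>\rho),\tag{3}$$
with strict inequality if $g$ is nonconstant.

Write $E_1(w)=(1-w)e^w$.

**Lemma 3.** One has $\log|E_1(w)|\le\min(2|w|,4|w|^2)$. If $\phi\in\mathcal{LP}_1$, then for each $\varepsilon>0$ there is $C_\varepsilon$ with
$$|\phi(z)|\le C_\varepsilon e^{\varepsilon|z|^2}\qquad(z\in\mathbb C).\tag{4}$$
If an entire function satisfies (4) for all $\varepsilon$, so do its derivatives and its complex translates.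

*Proof.* First, $|E_1(w)|\le(1+|w|)e^{|w|}\le e^{2|w|}$. If $|w|\ge\frac12$, then $2|w|\le4|w|^2$. If $|w|\le\frac12$, then $|\log E_1(w)|\le\sum_{k\ge2}|w|^k/k\le|w|^2$. For (4), choose $T$ with $4\sum_{|\alpha_k|>T}|\alpha_k|^{-2}<\varepsilon/2$. Use the bound $2|w|$ for the finitely many zeros with $|\alpha_k|\le T$ and $4|w|^2$ for the others; then $|\phi(z)|\le|c||z|^me^{O(|z|)}e^{\varepsilon|z|^2/2}$. The last sentence follows from Cauchy's estimate on unit circles and from $|z+\zeta|^2\le2|z|^2+2|\zeta|^2$. $\square$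

**Lemma 4 (approximation).** Every $f\in\mathcal{LP}(r)$, $f\not\equiv0$, is a locally uniform limit of real polynomials $f_n$ with all zeros in $S(r)$ and with $|f_n(z)|\le Ae^{B|z|^2}$, $A,B>0$ independent of $n$.

*Proof.* Let $f$ be given by (1). Put $\sigma_n=\alpha+\sum_{|\alpha_k|\le n}1/\alpha_k$, which is real by conjugate symmetry, and let $N_n\ge n(1+\sigma_n^2)$ be an integer. Define
$$f_n=cz^m\prod_{|\alpha_k|\le n}\Big(1-\frac z{\alpha_k}\Big)\Big(1+\frac{\sigma_nz}{N_n}\Big)^{N_n}\Big(1-\frac{\beta z^2}{N_n}\Big)^{N_n}.$$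
The factors added to the partial product are $1$ or have real zeros. Since $\prod(1-z/\alpha_k)=e^{(\alpha-\sigma_n)z}\prod E_1(z/\alpha_k)$ and $(1+\sigma_nz/N_n)^{N_n}=e^{\sigma_nz}E_1(-\sigma_nz/N_n)^{N_n}$,
$$f_n=cz^me^{\alpha z}\prod_{|\alpha_k|\le n}E_1\Big(\frac z{\alpha_k}\Big)\;E_1\Big(\frac{-\sigma_nz}{N_n}\Big)^{N_n}\Big(1-\frac{\beta z^2}{N_n}\Big)^{N_n}.$$
On compact sets and for large $n$, $|N_n\log E_1(-\sigma_nz/N_n)|\le\sigma_n^2|z|^2/N_n\le|z|^2/n\to0$, and the last factor tends to $e^{-\beta z^2}$. So $f_n\to f$. By Lemma 3, $|f_n(z)|\le|c||z|^me^{|\alpha||z|}\exp\big((4\sum|\alpha_k|^{-2}+4+\beta)|z|^2\big)$. $\square$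

**Lemma 5 (continuity of the operator).** Let $\phi$ satisfy (4) for all $\varepsilon>0$, let $a>0$, and let entire $f_n\to f$ locally uniformly with $|f_n(z)|\le Ae^{B|z|^2}$, $A,B>0$. Then the series for $\phi(aD)f_n$ and $\phi(aD)f$ converge locally uniformly, and $\phi(aD)f_n\to\phi(aD)f$ locally uniformly.

*Proof.* Let $k\ge1$. Cauchy's estimate on $|z|^2=k/(2\varepsilon)$ gives $|\phi_k|\le C_\varepsilon(2e\varepsilon/k)^{k/2}$. On a circle of radius $R$ about $z$ we have $|\zeta|^2\le2|z|^2+2R^2$; with $R^2=k/(4B)$ this gives $|f_n^{(k)}(z)|\le Ae^{2B|z|^2}k!\,(4eB/k)^{k/2}$. The same holds for $f$. Since $k!\le e\sqrt k\,(k/e)^k$,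
$$|\phi_ka^kf_n^{(k)}(z)|\le C\sqrt k\,(8\varepsilon Ba^2)^{k/2}e^{2B|z|^2}.$$
Choose $\varepsilon$ with $8\varepsilon Ba^2\le\frac14$. The terms are then dominated on compact sets by a constant times $\sqrt k\,2^{-k}$, uniformly in $n$, and each term converges locally uniformly as $n\to\infty$. $\square$

**Lemma 6 (closure).** (a) $\mathcal{LP}(r)$ and $\mathcal{LP}_1$ are invariant under real translations. (b) If real polynomials $p_n$ with zeros in $S(r)$ converge locally uniformly to $F\not\equiv0$, then $F\in\mathcal{LP}(r)$.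

*Proof.* (a) Let $x\ne0$ be real and $f$ as in (1). For $\alpha_k\neq x$,
$$E_1\Big(\frac{z+x}{\alpha_k}\Big)=E_1\Big(\frac x{\alpha_k}\Big)E_1\Big(\frac z{\alpha_k-x}\Big)\exp\Big(\frac{-xz}{\alpha_k(\alpha_k-x)}\Big).$$
The product of the constants $E_1(x/\alpha_k)$ converges to a nonzero number, and $\sum|\alpha_k(\alpha_k-x)|^{-1}<\infty$. The finitely many $\alpha_k=x$ give factors $-\frac zxe^{1+z/x}$, and $(z+x)^m=x^mE_1(-z/x)^me^{mz/x}$. Finally $-\beta(z+x)^2=-\beta z^2-2\beta xz-\beta x^2$. So $f(z+x)$ has the form (1) with the same $\beta$; its constants are real by conjugate symmetry.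

(b) By (a) we may assume $F(0)\ne0$. Take $n$ so large that $p_n(0)\ne0$, and denote the zeros of $p_n$ by $\omega=\xi+i\eta$. If $|\omega|\ge2r$, then $2\eta^2\le2r^2\le\frac12|\omega|^2$, so
$$\operatorname{Re}\omega^{-2}=\frac{|\omega|^2-2\eta^2}{|\omega|^4}\ge\frac1{2|\omega|^2}.$$
Now $\sum\omega^{-2}=-(p_n'/p_n)'(0)$ converges as $n\to\infty$. By Hurwitz the zeros of $p_n$ in a fixed disc are bounded in number, and they stay away from $0$. So $\sum_{|\omega|<2r}|\omega|^{-2}$ is bounded, and then the displayed inequality bounds the rest: $\sum|\omega|^{-2}\le C$ uniformly in $n$.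

Let $R\ge2r$, $R>0$, with $F\neq0$ on $|z|=R$. For $|z|\le R/2$ and $|\omega|\ge R$, $\log E_1(z/\omega)=-\frac{z^2}{2\omega^2}+e_\omega$ with $|e_\omega|\le\frac{|z|^3}{|\omega|^3}\le\frac{|z|^3}{R|\omega|^2}$. Hence, with $a_n=p_n'(0)/p_n(0)=-\sum1/\omega$ and $B_n=\sum_{|\omega|\ge R}\omega^{-2}$ (real by symmetry, and $\ge0$ because its terms have nonnegative real part),
$$p_n(z)=p_n(0)e^{a_nz}\prod_{|\omega|<R}E_1\Big(\frac z\omega\Big)\,e^{-B_nz^2/2}\,e^{\delta_n(z)},\qquad|\delta_n(z)|\le\frac{C|z|^3}R,\quad|z|\le\frac R2 .$$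
As $n\to\infty$, $a_n\to a=F'(0)/F(0)$, the zeros of $p_n$ in $|z|<R$ converge to the zeros $\zeta$ of $F$ there, and $B_n\to B_R=-(F'/F)'(0)-\sum_{|\zeta|<R}\zeta^{-2}\ge0$. Also $\sum|\zeta|^{-2}\le C$. With $G_R(z)=F(0)e^{az-B_Rz^2/2}\prod_{|\zeta|<R}E_1(z/\zeta)$ we get $|F(z)-G_R(z)|\le|G_R(z)|(e^{C|z|^3/R}-1)$ for $|z|\le R/2$. Let $R\to\infty$ through allowed values. Since $\sum|\zeta|^{-2}<\infty$, $B_R$ has a limit $B\ge0$, and $F=F(0)e^{az-Bz^2/2}\prod E_1(z/\zeta)$. The $\zeta$ lie in the closed strip $S(r)$. $\square$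

**Lemma 7.** (a) If $0\not\equiv F\in\mathcal{LP}$ satisfies (4) for all $\varepsilon>0$, then $F\in\mathcal{LP}_1$. (b) If $\phi\in\mathcal{LP}_1$ and $x\in\mathbb R$, then $\phi'+x\phi\in\mathcal{LP}_1$ (possibly $\equiv0$). (c) Let $0\not\equiv\phi\in\mathcal{LP}_1$ and $c\ge0$. If for every $r>0$ and every real polynomial $f\not\equiv0$ with zeros in $S(r)$ the polynomial $\phi(D)f$ is $\equiv0$ or has all its zeros in $S(\rho_c(r))$, then $c$ is admissible for $\phi$.

*Proof.* (a) Since the zeros are real, $|1-iy/\alpha_k|\ge1$ and $|e^{iy/\alpha_k}|=1$, so $|F(iy)|\ge|c||y|^me^{\beta y^2}$. By (4), $\beta=0$.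

(b) Let $\phi\not\equiv0$. By Lemma 4 with $r=0$ there are real-rooted $p_n\to\phi$. If $p_n$ is constant, so is $p_n'+xp_n$. Otherwise $\operatorname{Im}(p_n'/p_n+x)<0$ in the upper half-plane by (3), so $p_n'+xp_n$ is real-rooted. If the limit $\phi'+x\phi$ is not $\equiv0$, Lemma 6(b) puts it in $\mathcal{LP}$, and it satisfies (4) by Lemma 3, so (a) applies.

(c) For a polynomial $f$ with zeros in $S(r)$, the polynomial $f_a(z)=f(az)$ has zeros in $S(r/a)$, and $(\phi(D)f_a)(z)=(\phi(aD)f)(az)$. So $\phi(aD)f$ is $\equiv0$ or has its zeros in $S(a\rho_c(r/a))=S(\rho_{ca^2}(r))$. For general $0\not\equiv f\in\mathcal{LP}(r)$ take $f_n$ from Lemma 4. Then $\phi(aD)f_n\to\phi(aD)f$ by Lemmas 3 and 5, and Lemma 6(b) places the limit in $\mathcal{LP}(\rho_{ca^2}(r))$ unless it is $\equiv0$, in which case it lies there trivially. $\square$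

## 4. No operator widens the strip, and the shifts $\cos(aD+b)$ narrow it

**Proposition 8.** (a) If $0\not\equiv\phi\in\mathcal{LP}_1$ and $f\not\equiv0$ is a real polynomial with zeros in $S(r)$, $r\ge0$, then $\phi(D)f$ is $\equiv0$ or has all zeros in $S(r)$. In particular $0$ is admissible and $c^*(\phi)\ge0$. (b) For real $a,b$ with $a>0$, and $f\in\mathcal{LP}(r)$ with $r\ge0$, both $\cos(aD+b)f$ and $\sin(aD+b)f$ lie in $\mathcal{LP}(\rho_{a^2}(r))$.

*Proof.* (a) By (3), $(D-\alpha)f=f\cdot(f'/f-\alpha)$ with $\alpha$ real is $\equiv0$ or has no zeros in $\operatorname{Im}z>r$: for nonconstant $f$ the bracket has negative imaginary part, and for constant $f$ it is a constant. By conjugation the zeros lie in $S(r)$. So $p(D)f$ is $\equiv0$ or has zeros in $S(r)$ for every real-rooted real $p\not\equiv0$. Take real-rooted $p_n\to\phi$ from Lemma 4; then $p_n(D)f\to\phi(D)f$, and Hurwitz's theorem applies. Admissibility of $0$ is Lemma 7(c).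

(b) As $\sin w=\cos(w-\frac\pi2)$, we treat the cosine only. By Taylor's formula, $\cos(aD+b)f(z)=\frac12\big(e^{ib}f(z+ia)+e^{-ib}f(z-ia)\big)$. First let $f$ be a nonconstant real polynomial with zeros in $S(r)$, and let $z=x+iy$ with $y>\rho_{a^2}(r)$. We claim $|f(z+ia)|>|f(z-ia)|$, which makes $\cos(aD+b)f(z)\neq0$. Compare factor by factor. For a real zero $\xi$,
$$|z+ia-\xi|^2-|z-ia-\xi|^2=(y+a)^2-(y-a)^2=4ay>0.$$
For a pair $\xi\pm i\eta$, $0<\eta\le r$, put $u=x-\xi$. With $Z=u+is$,
$$|Z^2+\eta^2|^2=\big(u^2+(s-\eta)^2\big)\big(u^2+(s+\eta)^2\big)=(u^2+\eta^2)^2+2s^2(u^2-\eta^2)+s^4 .$$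
The difference of the values at $s=y+a$ and at $s=y-a$ is
$$\big[(y+a)^2-(y-a)^2\big]\big[2(u^2-\eta^2)+(y+a)^2+(y-a)^2\big]=8ay\,(u^2+y^2+a^2-\eta^2)>0,$$
because $y>0$ and $y^2+a^2>r^2\ge\eta^2$. This proves the claim, and the lower half-plane follows by conjugation. For constant $f$ the image is constant. For general $f\not\equiv0$ take $f_n$ from Lemma 4; the shift formula shows $\cos(aD+b)f_n\to\cos(aD+b)f$ locally uniformly, and Lemma 6(b) applies. $\square$

So $1$ is admissible for $\cos$. As $\sigma(\cos)=1$, Proposition 2 gives $c^*(\cos)=\sigma(\cos)=1$: the upper bound in (C) is attained.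

What can one say about general $\phi$ by applying its factors $1-D/\alpha_k$ one at a time? Nothing beyond (a): a single factor has $\sigma=0$, so by Proposition 2 it has no positive admissible constant. Any gain must come from infinitely many factors acting together.

## 5. One zero in each cell: comparison with the sine

Suppose $\phi$ has a zero $\alpha_k\in[kL,(k+1)L)$ for each $k$. If $\alpha_k=kL$ for all $k$ and there are no other zeros, then $\phi$ is, up to a factor $Ce^{ez}$, the function $s(z)=\sin(\pi z/L)$, and Proposition 8(b) gives the gain $\pi^2/L^2$. One might hope for the same gain in general. This fails by a factor of $3$.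

*Sharpness in (B).* For $0<\varepsilon<L$ let the zeros of $\phi$ be $kL$ for $k\le-1$ and $(k+1)L-\varepsilon$ for $k\ge0$. There is one in each cell, and
$$c^*(\phi)\le S_\phi(0)=\sum_{k\ge1}\frac1{(kL)^2}+\sum_{k\ge1}\frac1{(kL-\varepsilon)^2}\longrightarrow\frac{2}{L^2}\cdot\frac{\pi^2}6=\frac{\pi^2}{3L^2}\qquad(\varepsilon\to0).$$
So no constant larger than $\pi^2/(3L^2)$ works for all $\phi$ as in (B). $\square$

To prove that $\pi^2/(3L^2)$ does work, one would like to write $\phi=s\cdot R$ with $R=\prod_k\frac{z-\alpha_k}{z-kL}$ and let the factors act in turn. But $R$ has poles, so $R(D)$ is not an operator of our kind, and this attempt stops. What rescues it: in partial fractions, $sR$ becomes $s$ minus a combination of the *entire* functions $s/(z-kL)$, and the interlacing forces all coefficients of the combination to have the same sign.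

*Proof that $\pi^2/(3L^2)$ is admissible.* By Lemma 7(c) let $f$ be a real polynomial of degree $n$ with zeros in $S(r)$, $r>0$. If $n=0$ then $\phi(D)f$ is constant, so let $n\ge1$. Put $r'=\rho_{\pi^2/(3L^2)}(r)$.

**Step 1.** *This step reduces to functions that differ from $s$ in finitely many zeros.* Choose zeros $\alpha_k\in[kL,(k+1)L)$ and write $\phi=\Phi_1\Phi_2$, where $\Phi_1$ is the product of the factors $E_1(z/\alpha_k)$ (or $z$ if $\alpha_k=0$) and $\Phi_2\in\mathcal{LP}_1$ collects the rest. Then $\phi(D)f=\Phi_2(D)\Phi_1(D)f$, and by Proposition 8(a) it is enough that $\Phi_1(D)f$ is $\equiv0$ or has all zeros in $S(r')$. Let $\Psi_N$ be $\Phi_1$ with the factors for $|k|>N$ replaced by $E_1(z/kL)$. As $N\to\infty$ the product of the replacements tends to $1$, so $\Psi_N\to\Phi_1$ locally uniformly and $\Psi_N(D)f\to\Phi_1(D)f$. From $s(z)=\frac{\pi z}L\prod_{k\ne0}E_1(z/kL)$,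
$$\Psi_N(z)=C_Ne^{e_Nz}s(z)R_N(z),\qquad R_N(z)=\prod_{|k|\le N}\frac{z-\alpha_k}{z-kL},$$
with real $C_N\ne0$ and $e_N$. Since $e^{e_ND}$ is a real translation, Hurwitz's theorem and conjugation leave us to show:
$$(sR_N)(D)f\ \text{ is }\equiv0\ \text{ or zero-free in }\operatorname{Im}z>r'.\tag{5}$$

**Step 2.** *This step finds the signs in the partial fractions of $R_N$.* Numerator and denominator have the same degree and leading coefficient, so
$$R_N=1-\sum_{|k|\le N}\frac{c_k}{z-kL},\qquad -c_k=(kL-\alpha_k)\prod_{j\ne k}\frac{kL-\alpha_j}{kL-jL}.$$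
Here $kL-\alpha_k\le0$. For $j<k$ we have $\alpha_j<(j+1)L\le kL$, so the quotient is positive; for $j>k$ we have $\alpha_j\ge jL>kL$, and it is positive again. Thus $c_k\ge0$ for all $k$.

**Step 3.** *This step locates the zeros of the polynomials that occur in the sum.* Put $s_k(z)=s(z)/(z-kL)$, $h_0=s(D)f$, $g_k=s_k(D)f$. Since $s$ and $s_k$ vanish at $0$ to order at most $1\le n$, neither $h_0$ nor $g_k$ is $\equiv0$. By Proposition 8(b) with $a=\pi/L$, the zeros of $h_0$ lie in $S(\rho_{\pi^2/L^2}(r))\subset S(r')$. For $g_k$, put $\zeta=z-kL$. From $\sin x=x\prod_{j\ge1}\cos(x/2^j)$,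
$$s_k(z)=(-1)^k\frac{\sin(\pi\zeta/L)}\zeta=(-1)^k\frac\pi L\prod_{j\ge1}\cos\Big(\frac{\pi z}{2^jL}-\frac{\pi k}{2^j}\Big).$$
Apply the operators $\cos(\frac{\pi D}{2^jL}-\frac{\pi k}{2^j})$, $1\le j\le J$, to $f$ in turn. The result is not $\equiv0$, because applying the remaining factors yields a nonzero multiple of $g_k\not\equiv0$. By Proposition 8(b), used $J$ times, its zeros lie in $S(\rho_d(r))$ with $d=\frac{\pi^2}{L^2}\sum_{j\le J}4^{-j}$. Let $J\to\infty$: as $\sum_{j\ge1}4^{-j}=\frac13$, these half-widths decrease to $r'$, and by Hurwitz's theorem on each half-plane $\operatorname{Im}z>r'+\epsilon$ all zeros of $g_k$ lie in $S(r')$.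

**Step 4.** *This step proves (5) by a half-plane argument.* Let $\operatorname{Im}z>r'$. Since $(D-kL)g_k=h_0$,
$$\frac{h_0}{g_k}=\frac{g_k'}{g_k}-kL\quad\text{has imaginary part}\le0$$
by (3), and $h_0(z)\ne0$. Hence $\operatorname{Im}(g_k/h_0)\ge0$, and
$$Q=\frac{(sR_N)(D)f}{h_0}=1-\sum_{|k|\le N}c_k\frac{g_k}{h_0}$$
is holomorphic with $\operatorname{Im}Q\le0$ in $\operatorname{Im}z>r'$. If $Q$ has a zero there, the harmonic function $\operatorname{Im}Q$ attains its maximum $0$, so $\operatorname{Im}Q\equiv0$, $Q$ is constant, and $Q\equiv0$. This is (5), and (B) is proved. $\square$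

**Corollary 9.** If $\delta>0$ and every closed interval of length $\delta$ contains a zero of $0\not\equiv\phi\in\mathcal{LP}_1$, then $\pi^2/(3\delta^2)$ is admissible for $\phi$ and for every real translate of $\phi$.

*Proof.* For $L>\delta$ each $[kL,(k+1)L)$ contains $[kL,kL+\delta]$, hence a zero, so $\pi^2/(3L^2)$ is admissible. Let $L\downarrow\delta$: the zeros of $\phi(aD)f$ lie in all the strips obtained, hence in their intersection. Translates are in $\mathcal{LP}_1$ by Lemma 6(a) and satisfy the same hypothesis. $\square$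

## 6. Exchanging the roles of $f$ and $\phi$

Now let only $\sigma(\phi)>0$ be given. Corollary 9 need not apply, since gaps may be unbounded.

**Example.** Let $\phi$ have the zeros $\pm k^2$, $k\ge1$, each of multiplicity $k^2$. Then $\sum\alpha_k^{-2}=2\sum_kk^2/k^4<\infty$, and the gaps are unbounded. A point $b$ with $k^2\le|b|\le(k+1)^2$ has distance at most $2k+1\le3k$ from a zero of multiplicity $k^2$, so $S_\phi(b)\ge\frac19$. For $|b|<1$ the zeros $\pm1$ alone give $S_\phi(b)\ge2$. So $\sigma(\phi)\ge\frac19$, and (C) will show that a positive constant is admissible.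

The way in is a symmetry. For a real polynomial $f$ put, with $D=d/dz$ and $\partial=d/dw$,
$$H(z,w)=\sum_j\frac{f^{(j)}(z)\,\phi^{(j)}(w)}{j!}=\phi(D+w)f\,(z)=f(z+\partial)\phi\,(w).\tag{6}$$
Then $H(z,0)=\phi(D)f(z)$, while $H(0,w)=f(\partial)\phi(w)$: the same function of two variables records $\phi$ acting on $f$ and $f$ acting on $\phi$. So we look for the dual statement: *if the zeros of $p$ lie in a narrow enough strip, then $p(\partial)\phi$ has only real zeros.* For quadratic $p$ it can be proved directly, under the natural hypothesis on $\sigma$.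

**Lemma 10.** Let $0\not\equiv\varphi\in\mathcal{LP}_1$, $\gamma>0$, $\sigma(\varphi)>\gamma^2$ and $x\in\mathbb R$. Then $((\partial+x)^2+\gamma^2)\varphi\in\mathcal{LP}_1\setminus\{0\}$.

As a check, $(\partial^2+\gamma^2)\cos=(\gamma^2-1)\cos$ and $\sigma(\cos)=1$; at $\gamma=1$ the output is $0$, so the strict inequality matters.

We use the Herglotz representation: if $G$ is meromorphic in $\mathbb C$, real on $\mathbb R$, and holomorphic with $\operatorname{Im}G>0$ in the upper half-plane, then its poles $b$ are real and simple with residues $-c_b<0$, $\sum c_b/(1+b^2)<\infty$, and $G(w)=A+Bw-\sum_bc_b\big(\frac1{w-b}+\frac b{1+b^2}\big)$ with $A$ real and $B=\lim_{y\to\infty}G(iy)/(iy)\ge0$.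

*Proof.* Since $(\partial+x)^2\varphi=e^{-xw}\partial^2(e^{xw}\varphi)$, and multiplication by $e^{\pm xw}$ preserves $\mathcal{LP}_1$ and does not change $S$, we may take $x=0$. Put $F=\varphi''+\gamma^2\varphi$ and $M=\varphi'/\varphi$. As $\sigma(\varphi)>0$, $\varphi$ has infinitely many zeros, hence infinitely many distinct ones, and by Rolle so does $\varphi'$. By Lemma 7(b), $\varphi'\in\mathcal{LP}_1$, so its zeros are real. They are the zeros $\alpha$ of $\varphi$ of multiplicity $k_\alpha\ge2$, with multiplicity $k_\alpha-1$, and the zeros $b$ of $M$, which are simple because $M'(b)=-S_\varphi(b)<0$.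

*Expansion of $1/M$.* For $\operatorname{Im}w>0$ each $\frac1{w-\alpha}$ has negative imaginary part, so $\operatorname{Im}M<0$ and $\operatorname{Im}(1/M)>0$. The poles of $1/M$ are the points $b$, with residue $1/M'(b)=-1/S_\varphi(b)$. The linear coefficient is $0$, since $|yM(iy)|\ge y|\operatorname{Im}M(iy)|=\sum_\alpha\frac{y^2}{\alpha^2+y^2}\to\infty$ as $y\to\infty$ (infinitely many zeros). So
$$\frac1M=A-\sum_b\frac1{S_\varphi(b)}\Big(\frac1{w-b}+\frac b{1+b^2}\Big).$$

*Expansion of $F/\varphi'$.* The logarithmic derivative of the product (1) for $\varphi'$ gives, with a real constant $A_1$ (note that $\frac1q-\frac q{1+q^2}=\frac1{q(1+q^2)}$ is summable over the nonzero zeros $q$ of $\varphi'$),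
$$\frac{\varphi''}{\varphi'}=A_1+\sum_b\Big(\frac1{w-b}+\frac b{1+b^2}\Big)+\sum_{k_\alpha\ge2}(k_\alpha-1)\Big(\frac1{w-\alpha}+\frac\alpha{1+\alpha^2}\Big).$$
Adding $\gamma^2/M$ we obtain
$$N:=\frac F{\varphi'}=A_2+\sum_b\Big(1-\frac{\gamma^2}{S_\varphi(b)}\Big)\Big(\frac1{w-b}+\frac b{1+b^2}\Big)+\sum_{k_\alpha\ge2}(k_\alpha-1)\Big(\frac1{w-\alpha}+\frac\alpha{1+\alpha^2}\Big).$$
All coefficients are positive, because $S_\varphi(b)\ge\sigma(\varphi)>\gamma^2$. Therefore $\operatorname{Im}N<0$ in the upper half-plane. As $\varphi'$ has no zeros there, neither has $F=N\varphi'$; so $F\not\equiv0$, and $F$, being real, has only real zeros.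

*The zeros $\zeta$ of $F$ satisfy $\sum(1+\zeta^2)^{-1}<\infty$.* The poles of $N$ are simple and are exactly the distinct zeros of $\varphi'$. At a pole, $F$ has lower multiplicity than $\varphi'$. Off the poles, $N'<0$ on $\mathbb R$, so $N$ has at most one zero, and a simple one, in each component of $\mathbb R$ minus the poles; these are the remaining zeros of $F$. If such a zero lies in a component $(q,q')$ with $q\ge0$, then $(1+\zeta^2)^{-1}\le(1+q^2)^{-1}$; if $q'\le0$ (and $q'$ is a pole), it is at most $(1+q'^2)^{-1}$. At most three components are not of this kind, and each contributes at most $1$. Since $\sum(1+q^2)^{-1}<\infty$ over the zeros $q$ of $\varphi'$, the claim follows.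

*$F\in\mathcal{LP}_1$.* By Lemma 3, $F$ satisfies (4), so it has order at most $2$. By Hadamard's theorem, $F$ is $w^ke^P\prod(1-\frac w\zeta)e^{w/\zeta+w^2/(2\zeta^2)}$ with $\deg P\le2$. As $\sum\zeta^{-2}<\infty$ over the nonzero zeros, the quadratic terms can be absorbed:
$$F=C\,\Pi(w)e^{p_1w+p_2w^2},\qquad\Pi=w^k\prod_{\zeta\neq0}E_1(w/\zeta)\in\mathcal{LP}_1,$$
with $C,p_1,p_2$ real since $F$ and $\Pi$ are real. We show $p_2=0$ on the imaginary axis, where $|F(iy)|=|C||\Pi(iy)|e^{-p_2y^2}$. First, $|\Pi(iy)|\ge y^k$ for $y>0$, so (4) for $F$ forces $p_2\ge0$. Second, if $q$ is a pole of $N$ with coefficient $\kappa>0$, then $|N(iy)|\ge|\operatorname{Im}N(iy)|\ge\kappa y/(y^2+q^2)$. Also $|\varphi'(iy)|\ge C'y^{m'}$ for $y>0$, with $C'>0$ and an integer $m'\ge0$, because $\varphi'\in\mathcal{LP}_1\setminus\{0\}$. So $|F(iy)|$ is at least a positive constant times $1/y$ for large $y$. As $|\Pi(iy)|\le C_\varepsilon e^{\varepsilon y^2}$ for every $\varepsilon>0$, this forces $p_2\le0$. $\square$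

**Where iteration stops.** A real polynomial $p$ with zeros in $S(\gamma)$ is, up to a constant, a product of factors $w+x$ and $(w+x)^2+\gamma_i^2$ with $0<\gamma_i\le\gamma$. It is tempting to apply $p(\partial)$ to $\phi$ factor by factor, by Lemma 10. After the first quadratic factor we have a new function in $\mathcal{LP}_1$, and to continue we need its $\sigma$ to exceed $\gamma_2^2$. Lemma 10 says nothing about the $\sigma$ of its output. We need a lower bound for $\sigma(p(\partial)\phi)$ that holds for all $p$ at once.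

Such a bound will come from cruder information. Off the real axis, at a fixed distance $h$ below it, the zeros of $\phi$ look evenly spread: a suitable combination of $\phi(w-ih)$ and $\phi(w+ih)$ has bounded gaps, so Corollary 9 applies to it. This will show that $p(\partial)\phi$ has no zeros in $\operatorname{Im}w<-h$, for *all* $p$ with zeros in a fixed strip. This weak statement can then be played against a quadratic factor of our choice, and what comes out is the missing bound on $\sigma$.

## 7. Proof of $\sigma(\phi)/32\le c^*(\phi)$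

The upper bound is Proposition 2, and $c^*(\phi)\ge0$ by Proposition 8(a). So let $\sigma=\sigma(\phi)>0$; then $\phi$ has infinitely many zeros. Write $m=\phi'/\phi$ and
$$\kappa_0=\sqrt{\sigma/8},\qquad h=1/\kappa_0,\qquad c=\kappa_0^2/3 .$$
We show that $\kappa_0^2/4=\sigma/32$ is admissible.

**Step 1.** *This step turns $S_\phi\ge\sigma$ into a lower bound for $\operatorname{Im}m$ below the real axis.* We claim
$$\sum_k\frac1{1+\kappa_0^2(u-\alpha_k)^2}\ge1\qquad(u\in\mathbb R).\tag{7}$$
Let $\ell=1/\kappa_0$, so $\ell^2=8/\sigma$. Call a zero *near* if $|\alpha_k-u|<\ell$ and *far* otherwise. The terms are $\ell^2/(\ell^2+(u-\alpha_k)^2)$: a near term is $>\frac12$, and a far term is $\ge\frac{\ell^2}{2(u-\alpha_k)^2}$.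

If there are at least two near zeros, (7) holds. If there are none, the sum is $\ge\frac{\ell^2}2S_\phi(u)\ge4$. Let there be exactly one near zero $p$. Choose $b=u-\frac\ell2$ if $p\ge u$ and $b=u+\frac\ell2$ if $p<u$; then $|p-b|\ge\frac\ell2$. For far zeros, $|\alpha_k-b|\ge|\alpha_k-u|-\frac\ell2\ge\frac12|\alpha_k-u|$. Hence
$$\sigma\le S_\phi(b)\le\frac4{\ell^2}+4\sum_{\text{far}}\frac1{(u-\alpha_k)^2}=\frac\sigma2+4\sum_{\text{far}}\frac1{(u-\alpha_k)^2},$$
so $\sum_{\text{far}}(u-\alpha_k)^{-2}\ge\frac\sigma8$. The far terms of (7) sum to at least $\frac{\ell^2}2\cdot\frac\sigma8=\frac12$, and the near term is $>\frac12$. This proves (7).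

For $v>0$, $\operatorname{Im}m(u-iv)=\sum_k\frac v{(u-\alpha_k)^2+v^2}$. At $v=h$ this is $\kappa_0$ times the sum in (7), so $\operatorname{Im}m(u-ih)\ge\kappa_0$. For $v>h$ let $P_t(x)=\frac1\pi\frac t{x^2+t^2}$. By $P_v=P_{v-h}*P_h$, applied termwise (Tonelli), $\operatorname{Im}m(u-iv)=\int P_{v-h}(u-y)\operatorname{Im}m(y-ih)\,dy$, an average of values $\ge\kappa_0$. Thus
$$\operatorname{Im}m(u-iv)\ge\kappa_0\qquad(u\in\mathbb R,\ v\ge h).\tag{8}$$

**Step 2.** *This step gives weak information on $p(\partial)\phi$ that is uniform in $p$:*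
$$\text{if }p\not\equiv0\text{ is a real polynomial with zeros in }S(\sqrt c),\text{ then }p(\partial)\phi\not\equiv0,\text{ and it has no zeros in }\operatorname{Im}w<-h.\tag{9}$$

For constant $p$ this is clear, since the zeros of $\phi$ are real. Let $p$ be monic of degree $n\ge1$.

*Not identically zero.* If $p(\partial)\phi\equiv0$, then $\phi(w)=\sum_jP_j(w)e^{\lambda_jw}$ with polynomials $P_j$ and $p(\lambda_j)=0$. Since $|e^{-i\lambda_jv}|=e^{v\operatorname{Im}\lambda_j}$, we get $|\phi(-iv)|\le C(1+v)^Ke^{\sqrt c\,v}$ for $v\ge0$. But $\frac d{dv}\log|\phi(-iv)|=\operatorname{Re}(-i\,m(-iv))=\operatorname{Im}m(-iv)\ge\kappa_0>\sqrt c$ for $v\ge h$, a contradiction.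

*Functions with bounded gaps.* For $v\ge h$ and $\theta\in\mathbb R$ put
$$\Phi_{\theta,v}(w)=\tfrac12\big(e^{i\theta}\phi(w-iv)+e^{-i\theta}\phi(w+iv)\big)=\cos(v\partial-\theta)\phi\,(w).$$
By Proposition 8(b) with $r=0$ it lies in $\mathcal{LP}$, and by Lemma 3 it satisfies (4). On $\mathbb R$ write $\phi(u-iv)=|\phi(u-iv)|e^{i\tau(u)}$ with continuous $\tau$. Then $\tau'(u)=\operatorname{Im}m(u-iv)\ge\kappa_0$ by (8), and
$$\Phi_{\theta,v}(u)=\operatorname{Re}\big(e^{i\theta}\phi(u-iv)\big)=|\phi(u-iv)|\cos(\tau(u)+\theta).$$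
So $\Phi_{\theta,v}\not\equiv0$, hence $\Phi_{\theta,v}\in\mathcal{LP}_1$ by Lemma 7(a). Its zeros are simple, since $\tau'>0$. Every closed interval of length $\delta=\pi/\kappa_0$ contains one, since $\tau$ grows by at least $\pi$ there. By Corollary 9 the constant $\pi^2/(3\delta^2)=\kappa_0^2/3=c$ is admissible for every translate $\psi=\Phi_{\theta,v}(\cdot+x)$, $x\in\mathbb R$. Apply this to $p$, with $a=1$ and $r=\sqrt c$: $\psi(D)p$ is $\equiv0$ or real-rooted. It is not $\equiv0$, because $\psi$ vanishes at $0$ to order at most $1\le n$. In terms of $H$ from (6), with $f=p$,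
$$\psi(D)p\,(z)=\sum_j\frac{\Phi_{\theta,v}^{(j)}(x)}{j!}p^{(j)}(z)=\tfrac12\big(e^{i\theta}H(z,x-iv)+e^{-i\theta}H(z,x+iv)\big).$$

*From all $\theta$ to moduli.* If $|H(z,x-iv)|=|H(z,x+iv)|$ for some $z$ with $\operatorname{Im}z>0$, then some $\theta$ makes the last expression vanish at $z$, which is impossible. So the two moduli differ for all $\operatorname{Im}z>0$, $x\in\mathbb R$, $v\ge h$. This parameter set is connected, so the sign of the difference is constant. To find it, let $p(z)=z^n+sz^{n-1}+\cdots$ and $z=iY$, $Y\to\infty$. For fixed $w=x\mp iv$,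
$$H(z,w)=z^n\phi(w)\Big[1+\frac{n\,m(w)+s}z+O(z^{-2})\Big],\qquad\operatorname{Re}\frac{n\,m(w)+s}{iY}=\frac nY\operatorname{Im}m(w).$$
As $|\phi(x+iv)|=|\phi(x-iv)|$ and $\operatorname{Im}m(x+iv)=-\operatorname{Im}m(x-iv)$,
$$|H(iY,x\mp iv)|^2=Y^{2n}|\phi(x-iv)|^2\Big[1\pm\frac{2n}Y\operatorname{Im}m(x-iv)+O(Y^{-2})\Big].$$
Hence $|H(z,x-iv)|>|H(z,x+iv)|$ always. In particular $H(z,w)\ne0$ for $\operatorname{Im}z>0$, $\operatorname{Im}w\le-h$. Let $z=i\epsilon\to0$: by Hurwitz's theorem $H(0,\cdot)=p(\partial)\phi\not\equiv0$ is zero-free in $\operatorname{Im}w<-h$. This is (9).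

**Step 3.** *This step converts (9) into the missing lower bound for $\sigma$.* Claim: if $q\not\equiv0$ is a real polynomial with zeros in $S(\sqrt c)$ and $\varphi=q(\partial)\phi\in\mathcal{LP}_1\setminus\{0\}$, then $\sigma(\varphi)>\kappa_0^2/4$.

First, $\varphi$ has zeros. Otherwise $\varphi=Ce^{\alpha w}$ with $\alpha$ real, so $(\partial-\alpha)q(\partial)\phi\equiv0$. But $(w-\alpha)q(w)$ has its zeros in $S(\sqrt c)$, which contradicts (9).

Let $a_i$ be the zeros of $\varphi$, $M=\varphi'/\varphi$, $w=u-iv$ with $v>h$, and $M(w)=A+ig$. Then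
$$g=\sum_i\frac v{|w-a_i|^2}>0,\qquad|M'(w)|=\Big|\sum_i\frac1{(w-a_i)^2}\Big|\le\frac gv .$$
We choose a quadratic operator that produces a zero at this very point $w$. Put
$$X=-\frac{\operatorname{Im}M'(w)}{2g},\qquad x=X-A,\qquad t=g^2-X^2-\operatorname{Re}M'(w).$$
Then $M(w)+x=X+ig$, and
$$\frac{((\partial+x)^2+t)\varphi}\varphi(w)=M'(w)+(M(w)+x)^2+t=M'(w)+X^2-g^2+2iXg+t=0:$$
the real parts cancel by the choice of $t$, the imaginary parts by the choice of $X$. If we had $t\le c$, the zeros $-x\pm\sqrt{-t}$ of $(w+x)^2+t$ would lie in $S(\sqrt c)$ (they are real if $t\le0$), so by (9), applied to $p(w)=q(w)((w+x)^2+t)$, the function $((\partial+x)^2+t)\varphi=p(\partial)\phi$ would have no zero at $w$. So $t>c$, and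
$$c<t\le g^2+|M'(w)|\le g^2+\frac gv .$$
Let $v\downarrow h$. With $g=g(u-ih)$ this gives $g^2+\kappa_0g\ge\kappa_0^2/3$, so $g\ge\lambda\kappa_0$ with $\lambda^2+\lambda=\frac13$, $\lambda=\frac{\sqrt{7/3}-1}2$. As $\frac1{16}+\frac14<\frac13$, we have $\lambda>\frac14$. Hence for every real $u$
$$S_\varphi(u)\ge\sum_i\frac1{(u-a_i)^2+h^2}=\frac{g(u-ih)}h=\kappa_0\,g(u-ih)\ge\lambda\kappa_0^2,$$
and $\sigma(\varphi)\ge\lambda\kappa_0^2>\kappa_0^2/4$.

**Step 4.** *This step runs the iteration that had stopped in Section 6:*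
$$\text{if }p\not\equiv0\text{ is a real polynomial with zeros in }S(\kappa_0/2),\text{ then }p(\partial)\phi\in\mathcal{LP}_1\setminus\{0\}.\tag{10}$$
Write $p$ as a constant times a product of factors $w+x$ and $(w+x)^2+\gamma^2$, $0<\gamma\le\kappa_0/2$. Let $p_j$ be the product of the first $j$ factors and $\phi_j=p_j(\partial)\phi$; so $\phi_0=\phi\in\mathcal{LP}_1\setminus\{0\}$. Since $\frac12<\frac1{\sqrt3}$, the zeros of every $p_j$ lie in $S(\kappa_0/2)\subset S(\sqrt c)$. Suppose $\phi_j\in\mathcal{LP}_1\setminus\{0\}$. By Step 3, $\sigma(\phi_j)>\kappa_0^2/4$. If the next factor is linear, $\phi_{j+1}\in\mathcal{LP}_1$ by Lemma 7(b), and $\phi_{j+1}\not\equiv0$ by (9). If it is quadratic, then $\gamma^2\le\kappa_0^2/4<\sigma(\phi_j)$, and Lemma 10 gives $\phi_{j+1}\in\mathcal{LP}_1\setminus\{0\}$.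

**Step 5.** *This step carries (10) back from $p(\partial)\phi$ to $\phi(D)f$.* Put $\kappa=\kappa_0/2$. Let $r>0$, and let $f$ be a real polynomial of degree $n\ge1$ with zeros in $S(r)$. Put $\Omega=\{\operatorname{Im}z>\rho_{\kappa^2}(r)\}$ and take $H$ from (6), so that $H(z,0)=\phi(D)f(z)$. Fix $z=x_0+iy\in\Omega$ and $\theta\in\mathbb R$, and consider
$$p(w)=\tfrac12\big(e^{i\theta}f(z+w)+e^{-i\theta}f(\bar z+w)\big)=\cos(yD+\theta)f\,(x_0+w).$$
This is a real polynomial. It is $\not\equiv0$: with $a_n$ the leading coefficient of $f$, the coefficient of $w^n$ is $a_n\cos\theta$; and if $\cos\theta=0$, the coefficient of $w^{n-1}$ is $na_n\operatorname{Re}(e^{i\theta}z)=\pm na_ny\ne0$. By Proposition 8(b) its zeros lie in $S(\rho_{y^2}(r))$, and $r^2-y^2<\kappa^2$ because $z\in\Omega$; so they lie in $S(\kappa)$. By (10) the function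
$$p(\partial)\phi\,(w)=\tfrac12\big(e^{i\theta}H(z,w)+e^{-i\theta}H(\bar z,w)\big)$$
has only real zeros. As $\theta$ is arbitrary, $|H(z,w)|\ne|H(\bar z,w)|=|H(z,\bar w)|$ for $w\notin\mathbb R$. So the continuous function $|H(z,w)|-|H(z,\bar w)|$ has constant sign on the connected set $\Omega\times\{\operatorname{Im}w>0\}$. If it is positive, $H$ is zero-free on $\Omega\times\{\operatorname{Im}w>0\}$; if it is negative, $H$ is zero-free on $\Omega\times\{\operatorname{Im}w<0\}$. Let $w=\pm i\epsilon\to0$ inside the good half-plane. By Hurwitz's theorem $H(\cdot,0)=\phi(D)f$ is zero-free on $\Omega$ or $\equiv0$. By conjugation, $\phi(D)f$ is $\equiv0$ or has all its zeros in $S(\rho_{\kappa^2}(r))$. For constant $f$ this is trivial. By Lemma 7(c), $\kappa^2=\kappa_0^2/4=\sigma/32$ is admissible. This gives $\sigma(\phi)/32\le c^*(\phi)\le\sigma(\phi)$.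

If some $c>0$ is admissible, then $\sigma(\phi)\ge c^*(\phi)>0$; if $\sigma(\phi)>0$, then $\sigma(\phi)/32>0$ is admissible. Part (C) is proved. $\square$

## 8. Density and gaps of the zeros: proof of (D)

(i) Let $\sigma(\phi)>0$. Integrate (7) over $u\in[-T,T]$. The left side is a sum over the zeros. A zero with $|\alpha_k|<2T$ contributes at most $\int_{\mathbb R}\frac{du}{1+\kappa_0^2u^2}=\pi/\kappa_0$. If $|\alpha_k|\ge2T$, then $|u-\alpha_k|\ge\frac12|\alpha_k|$, and the contribution is at most $2T\cdot\frac4{\kappa_0^2\alpha_k^2}$. So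
$$2T\le\frac\pi{\kappa_0}\,n(2T)+\frac{8T}{\kappa_0^2}\sum_{|\alpha_k|\ge2T}\alpha_k^{-2}=\frac\pi{\kappa_0}\,n(2T)+o(T),$$
because $\sum\alpha_k^{-2}<\infty$ over the nonzero zeros. Hence $\liminf n(t)/t\ge\kappa_0/\pi>0$. Since a constant $c_\phi>0$ as in the conjecture forces $\sigma(\phi)>0$ by (C), the conjecture's hypothesis is necessary for its conclusion; by (A) it is not sufficient.

(ii) Suppose every $[x,x+1]$ contains at most $K$ zeros. If $(b-\ell,b+\ell)$ contains no zero, then counting zeros in unit intervals to both sides gives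
$$S_\phi(b)\le2K\sum_{j\ge0}\frac1{(\ell+j)^2}\le2K\Big(\frac1{\ell^2}+\frac1\ell\Big).$$
So if the gaps are unbounded, then $\sigma(\phi)=0$, and no $c>0$ is admissible by (C). Conversely, if every closed interval of length $\delta$ contains a zero, then every $b$ is within $\delta/2$ of a zero, so $S_\phi\ge4/\delta^2$ and $\sigma(\phi)>0$; Corollary 9 even gives the admissible constant $\pi^2/(3\delta^2)$. $\square$

The boundedness assumption in (ii) cannot be dropped: the function of Section 6 with zeros $\pm k^2$ of multiplicity $k^2$ has unbounded gaps and $\sigma(\phi)\ge\frac19$, so by (C) the constant $\frac1{288}$ is admissible for it.
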